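\title{Convergence of the non-escaping series\\ of a superattracting skew product}

\begin{abstract}
Let $f(z,w)=(z^d,\,w^c+zh(z,w))$ be a holomorphic germ at the origin of $\mathbb{C}^2$, with $2\le c<d$ and $h(0,0)=0$. It acts on formal curves $w=\sum_k a_kz^{\beta_k}$, where the exponents are positive rational numbers tending to infinity, possibly with unbounded denominators. We prove that the series whose orbit stays away from the line $\{z=0\}$ all converge absolutely on a common radius, with a uniform bound. Moreover, evaluation at a point identifies this compact set of series with the set of points of a vertical fiber whose orbits satisfy $|w_n|\le|z_n|^s$ for a fixed exponent $s>0$; all other orbits satisfy $\log|w_n|/\log|z_n|\to0$. The proof approximates the series by the iterated preimages of an escaping monomial $z^s$. The Schwarz lemma shows that no critical orbit meets this target over a fixed punctured disc, so the preimages are bounded holomorphic functions there, and Cauchy's estimates pass to the limit.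
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix integers $2\le c<d$ and a germ of holomorphic map at $0\in\mathbb{C}^2$,
\begin{equation}\label{eq:f}
f(z,w)=\bigl(z^d,\,F(z,w)\bigr),\qquad F(z,w)=w^c+z\,h(z,w),
\end{equation}
where $h$ is holomorphic near $0$ and $h(0,0)=0$. We write $f^n(z,w)=(z^{d^n},F_n(z,w))$, with $F_0=w$. The differential of $f$ at $0$ vanishes, so the orbits $(z_n,w_n)=f^n(z,w)$ that start near $0$ converge to $0$; what distinguishes them is the relative speed of the two coordinates. If $h=0$ and $zw\neq0$, then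
\[
\frac{\log|w_n|}{\log|z_n|}=\Bigl(\frac cd\Bigr)^n\frac{\log|w|}{\log|z|}\longrightarrow0 ,
\]
so $|w_n|$ is eventually larger than any fixed positive power of $|z_n|$, and the orbit hugs the line $\{z=0\}$. The orbits with $z\neq0$ that do not behave in this way are those on the line $\{w=0\}$. For general $h$ the line $\{z=0\}$ is still invariant, but $\{w=0\}$ need not be, and one would like to know what replaces it. A way to find out is to let $f$ act on curves $w=\phi(z)$ instead of points.

\subsection*{The field of series}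
Let $\mathbb{L}$ be the completion of an algebraic closure of $\mathbb{C}(\!(z)\!)$, with the non-Archimedean absolute value normalized by $|z|=e^{-1}$, and let $\operatorname{ord}=-\log|\cdot|$. Fix a compatible system of roots $(z^{1/q})_{q\ge1}$, that is, $(z^{1/(qm)})^m=z^{1/q}$ for all $q,m\ge1$, and put $z^{p/q}=(z^{1/q})^p$. Every nonzero element of $\mathbb{L}$ is then written uniquely as
\[
\phi=\sum_k a_kz^{\beta_k},\qquad a_k\in\mathbb{C}^*,\quad \beta_k\in\mathbb{Q},\quad \beta_0<\beta_1<\cdots,
\]
with $\beta_k\to+\infty$ if the series is infinite, and $\operatorname{ord}\phi=\beta_0$; also $\operatorname{ord}0=+\infty$. The algebraic closure consists of the Puiseux series, whose exponents have a common denominator; the completion removes this restriction. Let $\mathcal{B}=\{\phi\in\mathbb{L}:|\phi|<1\}=\{\operatorname{ord}\phi>0\}$ be the open unit ball. An element $\phi\in\mathcal{B}$ is a formal curve $w=\phi(z)$ through the origin, along which $|w|$ is of size $|z|^{\operatorname{ord}\phi}$; the smaller the order, the closer the curve is to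 the line $\{z=0\}$.

The map $f$ sends $(z,\phi(z))$ to $(z^d,F(z,\phi(z)))$. So the image of the graph of $\phi$ is the graph of
\[
f_\diamond(\phi)=\phi(z^{1/d})^c+z^{1/d}\,h\bigl(z^{1/d},\phi(z^{1/d})\bigr),\qquad \phi(z^{1/d}):=\sum_k a_kz^{\beta_k/d},
\]
a series that converges in $\mathbb{L}$ and lies in $\mathcal{B}$. The \emph{non-escaping set} is
\[
\mathcal{K}=\Bigl\{\phi\in\mathcal{B}:\ \sup_{n\ge0}|f_\diamond^n(\phi)|<1\Bigr\}.
\]
All other elements of $\mathcal{B}$ satisfy $\operatorname{ord}f_\diamond^n(\phi)\to0$ (Lemma~\ref{lem:orders}); we say that they \emph{escape}. For $h=0$ the order is multiplied by $c/d$ at each step, so $\mathcal{K}=\{0\}$, which is the line $\{w=0\}$. The following question comes from the work of Dujardin, Favre and Ruggiero \cite{DFR}.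

\medskip
\noindent\textbf{Question.} \emph{For every $f$ as in \eqref{eq:f}, is there $r>0$, possibly depending on $f$, such that $\sum_k|a_k|r^{\beta_k}<\infty$ for every series $\sum_k a_kz^{\beta_k}\in\mathcal{K}$?}
\medskip

The definition of $\mathcal{K}$ involves only orders and says nothing about the size of coefficients. A series in $\mathbb{L}$ can diverge for every $r>0$ in two ways. Its coefficients can grow too fast, as in $\sum_k k!\,z^k$. Or its exponents can be too crowded: if $\beta_k\le\log\log k$ for large $k$, then $r^{\beta_k}\ge(\log k)^{\log r}\ge1/k$ for $r<1$ and large $k$, so $\sum_k z^{\beta_k}$ diverges although its coefficients are bounded. On the other hand, the case $h=0$ suggests that $\mathcal{K}$ is the formal shadow of an actual set of exceptional orbits, and then its elements should converge. They do, and both sources of divergence are controlled uniformly.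

\begin{theorem}\label{thm:A}
There are $r\in(0,1)$, $\rho\in(0,\frac12]$, an integer $b\ge1$ and a rational number $s\in(0,1/c)$, depending only on $f$, such that for every $\phi=\sum_k a_kz^{\beta_k}\in\mathcal{K}$:
\begin{enumerate}
\item[(i)] $|a_k|\le\rho\,r^{-\beta_k}$ for all $k$;
\item[(ii)] for all $m\ge0$, the number of exponents $\beta_k<X_m:=s(d/c)^m$ is at most $b\,c^mX_m$.
\end{enumerate}
Consequently, for every $0<r'<r$,
\[
\sup_{\phi\in\mathcal{K}}\ \sum_k|a_k|\,r'^{\,\beta_k}<\infty .
\]
\end{theorem}

So the answer to the question is yes. To evaluate series with fractional exponents we pass to the universal cover of the punctured disc: for $R>0$ let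
\[
\mathbb{H}_R=\{t\in\mathbb{C}:\ \operatorname{Re}t<\log R\},
\]
put $z=e^t$, and let $z^\beta$ correspond to $e^{\beta t}$, which respects the rule $z^\alpha z^\beta=z^{\alpha+\beta}$. By Theorem~\ref{thm:A}, for $\phi\in\mathcal{K}$ the series $\phi(t):=\sum_k a_ke^{\beta_kt}$ converges normally on $\mathbb{H}_{r'}$ for every $r'<r$ and defines a holomorphic function on $\mathbb{H}_r$. The second theorem identifies the union of the graphs of these functions.

\begin{theorem}\label{thm:B}
With the same constants, $f$ maps $\{|z|<r,\ |w|\le\rho\}$ into itself. For $t\in\mathbb{H}_r$ let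
\[
K_t=\bigl\{w\in\mathbb{C}:\ |w|\le\rho,\ \ |F_n(e^t,w)|\le|e^t|^{sd^n}\ \text{ for all } n\ge0\bigr\}.
\]
\begin{enumerate}
\item[(i)] The set $\mathcal{K}$ is compact, and for every $t\in\mathbb{H}_r$ the evaluation $\phi\mapsto\phi(t)$ is a homeomorphism from $\mathcal{K}$ onto $K_t$. In particular, distinct elements of $\mathcal{K}$ never coincide at a point of $\mathbb{H}_r$.
\item[(ii)] Every point $(z,w)$ with $0<|z|<r$ and $|w|\le\rho$ satisfies exactly one of the following, where $(z_n,w_n)=f^n(z,w)$:
\begin{enumerate}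
\item[(a)] $(z,w)=(e^t,\phi(t))$ for some $\phi\in\mathcal{K}$ and $t\in\mathbb{H}_r$, and then $|w_n|\le|z_n|^s$ for all $n$;
\item[(b)] $w_n\neq0$ for all large $n$, and $\log|w_n|/\log|z_n|=O\bigl((c/d)^n\bigr)\to0$.
\end{enumerate}
\end{enumerate}
\end{theorem}

Thus the graphs of the elements of $\mathcal{K}$ play for $f$ the role of the line $\{w=0\}$ for $(z^d,w^c)$.

Section~\ref{sec:orders} collects the algebra of orders. Section~\ref{sec:examples} carries out the method by hand on a quadratic map and isolates, on a cubic map, the difficulties of the general case. Sections~\ref{sec:target} and~\ref{sec:preimages} construct the target $z^s$ and its preimages, and Sections~\ref{sec:A} and~\ref{sec:B} prove the theorems.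

\section{Orders along an orbit}\label{sec:orders}

The order satisfies $\operatorname{ord}(\phi\psi)=\operatorname{ord}\phi+\operatorname{ord}\psi$ and $\operatorname{ord}(\phi+\psi)\ge\min(\operatorname{ord}\phi,\operatorname{ord}\psi)$, with equality when the two orders differ. The inequality $\operatorname{ord}(\phi-\psi)\ge X$ means that $\phi$ and $\psi$ have the same terms of exponent $<X$.

\subsection*{Evaluating power series}
Let $\Phi\in\mathbb{C}[[x,y]]$ and $\xi,\phi\in\mathcal{B}$. The series $\Phi(\xi,\phi)$ converges in $\mathbb{L}$, because a monomial of degree $k$ has order at least $k\min(\operatorname{ord}\xi,\operatorname{ord}\phi)$. Evaluation respects sums, products and substitution of series without constant term. We have $\operatorname{ord}\Phi(\xi,\phi)\ge0$, with equality if $\Phi(0,0)\neq0$. Since $y^k-y'^{\,k}$ is divisible by $y-y'$, we also have $\operatorname{ord}(\Phi(\xi,\phi)-\Phi(\xi,\phi'))\ge\operatorname{ord}(\phi-\phi')$.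

\subsection*{From functions to series}
Let $q\ge1$ and let $G(\xi)=\sum_{k\ge1}G_k\xi^k$ be holomorphic on $|\xi|<R^{1/q}$. Then $G(z^{1/q})=\sum_kG_kz^{k/q}$ is an element of $\mathcal{B}$, and its value at $t\in\mathbb{H}_R$ is $G(e^{t/q})$. If $\Phi$ is a holomorphic germ at $0\in\mathbb{C}^2$, the Taylor series of $\xi\mapsto\Phi(\xi^q,G(\xi))$, evaluated at $\xi=z^{1/q}$, is $\Phi(z,G(z^{1/q}))\in\mathbb{L}$. We call this the \emph{transfer principle}: an identity $\Phi(\xi^q,G(\xi))=0$ near $\xi=0$ holds in $\mathbb{L}$, and the order of vanishing of $\Phi(\xi^q,G(\xi))$ at $\xi=0$ is $q\operatorname{ord}\Phi(z,G(z^{1/q}))$.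

\subsection*{Removing the change of variable}
Let $S\colon\mathbb{L}\to\mathbb{L}$, $S\bigl(\sum a_kz^{\beta_k}\bigr)=\sum a_kz^{d\beta_k}$. It is a continuous field automorphism that fixes $\mathbb{C}$, so it commutes with the evaluation of power series, and $\operatorname{ord}S\phi=d\operatorname{ord}\phi$. The definition of $f_\diamond$ reads $Sf_\diamond(\phi)=F(z,\phi)$.

\begin{lemma}\label{lem:orders}
Let $\phi\in\mathcal{B}$ and $n\ge0$.
\begin{enumerate}
\item[(i)] $S^nf_\diamond^n(\phi)=F_n(z,\phi)$; hence $\operatorname{ord}F_n(z,\phi)=d^n\operatorname{ord}f_\diamond^n(\phi)$.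
\item[(ii)] $f_\diamond\colon\mathcal{B}\to\mathcal{B}$ is continuous.
\item[(iii)] If $\beta=\operatorname{ord}\phi<1/c$, then $\operatorname{ord}f_\diamond^n(\phi)=(c/d)^n\beta$.
\item[(iv)] $\mathcal{K}=\{\phi\in\mathcal{B}:\ \operatorname{ord}f_\diamond^n(\phi)\ge1/c\ \text{ for all } n\ge0\}$, and $\operatorname{ord}f_\diamond^n(\phi)\to0$ for $\phi\notin\mathcal{K}$.
\item[(v)] If $0<s\le1/c$ and $\operatorname{ord}f_\diamond^n(\phi)\ge s$, then $\operatorname{ord}f_\diamond^k(\phi)\ge s$ for all $k\le n$.
\end{enumerate}
\end{lemma}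

\begin{proof}
(i) By induction,
\[
S^{n+1}f_\diamond^{n+1}(\phi)=S^nF\bigl(z,f_\diamond^n(\phi)\bigr)=F\bigl(z^{d^n},F_n(z,\phi)\bigr)=F_{n+1}(z,\phi).
\]
(ii) We have $d\operatorname{ord}(f_\diamond\phi-f_\diamond\phi')=\operatorname{ord}(F(z,\phi)-F(z,\phi'))\ge\operatorname{ord}(\phi-\phi')$.

(iii) Here $\operatorname{ord}\phi^c=c\beta<1\le\operatorname{ord}(zh(z,\phi))$, so $\operatorname{ord}F(z,\phi)=c\beta$ and $\operatorname{ord}f_\diamond(\phi)=(c/d)\beta$. As $c<d$, this is again less than $1/c$, and we iterate.

(iv) If all orders are $\ge1/c$, then $\sup_n|f_\diamond^n(\phi)|\le e^{-1/c}<1$. If one order is $<1/c$, the orders tend to $0$ by (iii), and $\phi\notin\mathcal{K}$.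

(v) If $\operatorname{ord}f_\diamond^k(\phi)<s\le 1/c$, then (iii) gives $\operatorname{ord}f_\diamond^n(\phi)\le\operatorname{ord}f_\diamond^k(\phi)<s$.
\end{proof}

The dynamics on orders thus has a gap: an orbit either keeps all its orders in $[1/c,\infty]$, or it enters $(0,1/c)$ and decreases to $0$. The target will be placed just below $1/c$.

\section{Three examples}\label{sec:examples}

\begin{example}[The radius depends on $f$; the case $c\ge d$]\label{ex:conj}
Let $p$ be a convergent power series with $p(0)=0$, and let $F(z,w)=(w-p(z))^c+p(z^d)$. Then $F-w^c$ vanishes on $\{z=0\}$, and $F(z,0)=(-p(z))^c+p(z^d)$ vanishes to order at least $2$, so $f=(z^d,F)$ has the form \eqref{eq:f}. For $u\in\mathcal{B}$,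
\[
f_\diamond(p+u)=S^{-1}(u^c+Sp)=p+(S^{-1}u)^c,\qquad \operatorname{ord}(S^{-1}u)^c=\tfrac cd\operatorname{ord}u .
\]
If $u\neq0$, then $f_\diamond^n(p+u)=p+u_n$ with $\operatorname{ord}u_n\to0$, and since $\operatorname{ord}p\ge1$ the orbit escapes. So $\mathcal{K}=\{p\}$. The series $p=z/(1-z/\varepsilon)$ has radius of convergence $\varepsilon$, so no $r$ works for all $f$.

For $p=0$ the same formula shows that the hypothesis $c<d$ cannot be dropped: if $c\ge d$, orders do not decrease, so $\mathcal{K}=\mathcal{B}$, which contains $\sum_{k\ge1}k!\,z^k$.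
\end{example}

\subsection*{The method on a quadratic map}
Take $c=2$, $d=3$ and $f(z,w)=(z^3,\,w^2-z^2)$. If $\beta=\operatorname{ord}\phi<1$, then $\operatorname{ord}f_\diamond(\phi)=2\beta/3$ and $\phi$ escapes. If $\beta>1$, then $\operatorname{ord}f_\diamond(\phi)=2/3<1$ and $\phi$ escapes as well. So for $\phi\in\mathcal{K}$ we can write $f_\diamond^k(\phi)=z\eta_k$ with $\operatorname{ord}\eta_k=0$ for all $k$. The relation $Sf_\diamond(\psi)=\psi^2-z^2$ becomes $\eta_k^2=1+zS\eta_{k+1}$, that is,
\[
\eta_k=\varepsilon_k\sqrt{1+z\,S\eta_{k+1}},\qquad \varepsilon_k=\pm1,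
\]
where the square root is the binomial series. Formally,
\[
\phi=\varepsilon_0z\sqrt{1+\varepsilon_1z\sqrt{1+\varepsilon_2z^3\sqrt{1+\varepsilon_3z^9\cdots}}}\,.
\]
To prove convergence we truncate. Fix $n$, put $\tilde\eta_n=1$ and $\tilde\eta_k=\varepsilon_k\sqrt{1+zS\tilde\eta_{k+1}}$ for $k<n$. Then $\psi=z\tilde\eta_0$ satisfies $f_\diamond^n(\psi)=z$: it is an $n$-th preimage of the target $z$. The argument has three steps.

\emph{Formal closeness.} We have $(\eta_k-\tilde\eta_k)(\eta_k+\tilde\eta_k)=zS(\eta_{k+1}-\tilde\eta_{k+1})$ for $k<n$, and $\eta_k+\tilde\eta_k$ has constant term $2\varepsilon_k$. So $\operatorname{ord}(\eta_k-\tilde\eta_k)=1+3\operatorname{ord}(\eta_{k+1}-\tilde\eta_{k+1})$, and $\operatorname{ord}(\eta_0-\tilde\eta_0)\ge1+3+\dots+3^{n-1}\to\infty$.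

\emph{A common domain.} Each $\tilde\eta_k$ is holomorphic on $|z|<\frac12$ and bounded by $\sqrt2$. Indeed, if this holds for $\tilde\eta_{k+1}$, then $|z\tilde\eta_{k+1}(z^3)|<\sqrt2/2$, so the radicand lies in the right half-plane and has modulus less than $2$.

\emph{Cauchy's estimate.} The coefficient of $z^j$ in $\tilde\eta_0$ has modulus at most $\sqrt2\cdot2^j$. By the first step every term of $\eta_0$ is a term of $\tilde\eta_0$ for $n$ large, so $\eta_0$ is a power series with the same bounds, and every $r<\frac12$ answers the question.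

The identity of the first step also shows that, for any sequence of signs, the truncated radicals converge in $\mathbb{C}[[z]]$ as $n\to\infty$ to a solution of the recursion. As $\varepsilon_k$ is the leading coefficient of $f_\diamond^k(\phi)$, the set $\mathcal{K}$ is in bijection with $\{\pm1\}^{\mathbb{N}}$. All but countably many of its elements have infinite orbit, so they solve no equation $f_\diamond^{m}(\phi)=f_\diamond^{k}(\phi)$ from which convergence could be read off.

The decisive point is that the radicand does not vanish. With $\psi'=z\tilde\eta_{k+1}$, this says $\psi'(z^3)\neq-z^2$ for $0<|z|<\frac12$. Now $-z^2=F(z,0)$ is the critical value of $w\mapsto F(z,w)$, and $\psi'$ is a preimage of the target. So the common domain exists because \emph{the critical orbit does not meet the target over a fixed punctured disc}. Here this was easy, because the critical curve $w=0$ escapes. The next example shows that this is not always so.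

\begin{example}[A critical point in $\mathcal{K}$; unbounded denominators]\label{ex:cubic}
Let $c=3$, $d=5$, $F(z,w)=w^2(w-z)$. Then $f_\diamond(0)=f_\diamond(z)=0$, so $0,z\in\mathcal{K}$, and $w=0$ is a critical point of $F(z,\cdot)$. Put $\phi_0=z$ and suppose that $\phi_n\in\mathcal{K}$ is a Puiseux series of order $\alpha_n\ge1$. The three roots of $w^2(w-z)=S\phi_n$ are Puiseux series with product $S\phi_n$, so their orders add up to $5\alpha_n>3$, and one root $\phi_{n+1}$ has order $\alpha_{n+1}>1$. Then $\operatorname{ord}(\phi_{n+1}-z)=1$, so $2\alpha_{n+1}+1=5\alpha_n$; and $f_\diamond(\phi_{n+1})=\phi_n$, so $\phi_{n+1}\in\mathcal{K}$. The orders are $1,\,2,\,\frac92,\,\frac{43}4,\dots$. If $\alpha_n=p/2^{n-1}$ with $p$ odd and $n\ge2$, then $\alpha_{n+1}=(5p-2^{n-1})/2^n$ has odd numerator. Hence the exponents occurring in $\mathcal{K}$ have no common denominator, and $\phi_n\to0$: the critical point lies in $\mathcal{K}$ and is a limit of other elements of $\mathcal{K}$.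
\end{example}

The general proof must therefore do three new things. It must find a target avoided by all critical orbits, including those that stay in $\mathcal{K}$ (Section~\ref{sec:target}). It must allow ramification at $z=0$ and keep count of denominators (Proposition~\ref{prop:roots}). And it must produce formal closeness without a coding by signs (Proposition~\ref{prop:shadow}).

\section{A target avoided by the critical orbits}\label{sec:target}

By Lemma~\ref{lem:orders}(i), the $n$-th preimages of a monomial $z^s$ are the solutions $w$ of $F_n(z,w)=z^{sd^n}$. They continue holomorphically as long as the roots of this equation stay simple, and by the chain rule a multiple root is a point whose orbit passes through a zero of $\partial_wF$ before landing on the target. So we need infinitely many conditions, one for each critical curve and each time $m$, to hold on one punctured disc. We choose $s<1/c$ such that the critical orbits that escape fall below order $s$ as soon as they fall below $1/c$. Before that time the critical orbit is much smaller than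 the target, and afterwards it is larger.

\subsection*{An invariant bidisc}
Choose $\rho\in(0,\frac12]$ such that $h$ is holomorphic near $\{|z|\le\rho,\ |w|\le\rho\}$, and $M\ge1$ bounding $|h|$ and $|\partial_wh|$ there. Choose $r_1\in(0,\rho)$ with
\[
Mr_1\le\rho/2,\qquad Mr_1<c\rho^{c-1}.
\]
Since $c\ge2$ and $\rho\le\frac12$, we have $\rho^c\le\rho/2$, hence $|F(z,w)|\le\rho^c+M|z|<\rho$ for $|z|<r_1$, $|w|\le\rho$. So for every $r\le r_1$ the map $f$ sends $\{|z|<r,\ |w|\le\rho\}$ into itself, and every $F_n$ is holomorphic near each point of this set and bounded by $\rho$ on it.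

\subsection*{The critical curves}
We recall two standard facts. \emph{Weierstrass preparation}: if $\Phi(x,y)$ is a holomorphic germ at $0$ and $\Phi(0,y)$ vanishes to order exactly $k$ at $y=0$, then $\Phi=UP$ with $U$ holomorphic, $U(0,0)\neq0$, and $P$ a monic polynomial of degree $k$ in $y$ whose other coefficients are holomorphic germs in $x$ vanishing at $0$. \emph{Puiseux's theorem}: for such $P$ there are $N\ge1$ and holomorphic germs $g_1,\dots,g_k$ vanishing at $0$ with $P(\zeta^N,y)=\prod_i(y-g_i(\zeta))$.

Apply both to $\partial_wF=cw^{c-1}+z\,\partial_wh$, with $k=c-1$. The factorization holds, with $U$ zero-free, on a bidisc $\{|z|<\delta,\ |w|<\delta\}$ with $\delta\le\rho$. Shrink $r_1$ so that $r_1\le\delta$ and the $g_i$ are holomorphic on $|\zeta|<r_1^{1/N}$ with $|g_i|<\delta$; the earlier conditions on $r_1$ persist. For such $\zeta$, the points $g_1(\zeta),\dots,g_{c-1}(\zeta)$ are $c-1$ zeros of $\partial_wF(\zeta^N,\cdot)$ counted with multiplicity. There are no others in $|w|\le\rho$: on $|w|=\rho$ we have $|z\,\partial_wh|\le Mr_1<|cw^{c-1}|$,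 so by Rouch\'e's theorem there are exactly $c-1$ zeros in $|w|<\rho$ and none on the circle. Put $\gamma_i=g_i(z^{1/N})\in\mathcal{B}$, with values $\gamma_i(t)=g_i(e^{t/N})$. Then
\begin{equation}\label{eq:crit}
t\in\mathbb{H}_{r_1},\ |w|\le\rho,\ \partial_wF(e^t,w)=0\ \Longrightarrow\ w=\gamma_i(t)\ \text{ for some } i .
\end{equation}
The critical orbits are the functions
\[
u_{i,m}(t)=F_m\bigl(e^t,\gamma_i(t)\bigr),\qquad m\ge0 .
\]
Each $u_{i,m}$ is a holomorphic function of $\zeta=e^{t/N}$ on the full disc $|\zeta|<r_1^{1/N}$, namely $F_m(\zeta^N,g_i(\zeta))$, and it is bounded by $\rho<1$. By the transfer principle and Lemma~\ref{lem:orders}(i), it vanishes at $\zeta=0$ to order $Nd^m\operatorname{ord}f_\diamond^m(\gamma_i)$.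

\subsection*{The exponent $s$ and the radius $r$}
If $\gamma_i\notin\mathcal{K}$, let $m_i$ be the least $m$ with $\operatorname{ord}f_\diamond^m(\gamma_i)<1/c$, which exists by Lemma~\ref{lem:orders}(iv), and let $\sigma_i=\operatorname{ord}f_\diamond^{m_i}(\gamma_i)$. If $\gamma_i\in\mathcal{K}$, put $m_i=\infty$. Choose a rational number $s\in(0,1/c)$ with $s>\sigma_i$ whenever $m_i<\infty$, and let $b$ be its denominator. Finally choose $r\in(0,r_1)$ so small that
\begin{enumerate}
\item[(R1)] $r^{(d-c)s}\le\frac12$, \quad $Mr^{1-cs}\le\frac12$, \quad $r^s\le\rho/4$;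
\item[(R2)] $r^{1/c-s}\le r_1^{1/c}$;
\item[(R3)] $|u_{i,m_i}(t)|>|e^t|^{sd^{m_i}}$ on $\mathbb{H}_r$ for each $i$ with $m_i<\infty$.
\end{enumerate}
Conditions (R1) and (R2) hold for small $r$ because all exponents of $r$ are positive; this uses $c<d$ and $0<s<1/c$. For (R3), the function $u_{i,m_i}$ vanishes to order exactly $N\sigma_id^{m_i}$ in $\zeta$, so $|u_{i,m_i}|\ge A|z|^{\sigma_id^{m_i}}$ near $z=0$ for some $A>0$; since $\sigma_i<s$, this exceeds $|z|^{sd^{m_i}}$ for small $|z|$. There are finitely many such $i$. The constants $\rho,s,b,r$ are now fixed, and they are those of Theorems~\ref{thm:A} and~\ref{thm:B}.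

The first lemma is the counterpart for points of Lemma~\ref{lem:orders}(iii): the region $|w|>|z|^s$ is invariant, and $w^c$ dominates there.

\begin{lemma}[Escape region]\label{lem:escape}
If $0<|z|<r$ and $|z|^s<|w|\le\rho$, then for all $n\ge0$
\[
|F_n(z,w)|>|z|^{sd^n}\qquad\text{and}\qquad|F_n(z,w)|\ge(|w|/2)^{c^n}.
\]
\end{lemma}

\begin{proof}
By (R1), $M|z|=M|z|^{1-cs}|z|^{cs}\le\frac12|z|^{cs}\le\frac12|w|^c$. Hence
\[
|F(z,w)|\ge|w|^c-M|z|\ge\tfrac12|w|^c>\tfrac12|z|^{cs}\ge|z|^{ds},
\]
where the last step is $|z|^{(d-c)s}\le\frac12$. So $(z_1,w_1)=f(z,w)$ satisfies $0<|z_1|<r$ and $|z_1|^s<|w_1|\le\rho$ again. By induction $|w_n|>|z_n|^s$ and $|w_{n+1}|\ge\frac12|w_n|^c$ for all $n$. The second inequality gives $|w_n|\ge2^{-(1+c+\dots+c^{n-1})}|w|^{c^n}$, and $1+c+\dots+c^{n-1}\le c^n$ because $c\ge2$.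
\end{proof}

\begin{lemma}[Critical orbits avoid the target]\label{lem:avoid}
For all $i$, all $m\ge0$ and all $t\in\mathbb{H}_r$, we have $|u_{i,m}(t)|\neq|e^t|^{sd^m}$.
\end{lemma}

\begin{proof}
Let $m<m_i$. Then $\operatorname{ord}f_\diamond^m(\gamma_i)\ge1/c$, so $u_{i,m}$ vanishes at $\zeta=0$ to order at least $Nd^m/c$. The Schwarz lemma states that a holomorphic function on $|\zeta|<R$, bounded by $1$ and vanishing to order $k$ at $0$, is bounded by $(|\zeta|/R)^k$. With $R=r_1^{1/N}$ and $z=\zeta^N=e^t$ we get
\[
|u_{i,m}(t)|\le\bigl(|\zeta|/r_1^{1/N}\bigr)^{Nd^m/c}=\bigl[(|z|/r_1)^{1/c}\bigr]^{d^m}<\bigl[|z|^s\bigr]^{d^m},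
\]
because $(|z|/r_1)^{1/c}<|z|^s$ is equivalent to $|z|^{1/c-s}<r_1^{1/c}$, which follows from $|z|<r$ and (R2).

Let $m\ge m_i$. By (R3), the point $(z',w')=(e^{d^{m_i}t},u_{i,m_i}(t))$ satisfies $|z'|^s<|w'|\le\rho$. Since $u_{i,m}(t)=F_{m-m_i}(z',w')$, Lemma~\ref{lem:escape} gives $|u_{i,m}(t)|>|z'|^{sd^{m-m_i}}=|e^t|^{sd^m}$.
\end{proof}

The first case is the heart of the matter. A high order of vanishing alone gives smallness only on a disc that may shrink with $m$. The Schwarz lemma uses the uniform bound on a fixed disc, and its estimate and the target are both $d^m$-th powers of quantities independent of $m$. So infinitely many conditions reduce to the single inequality (R2), which can be met because of the gap $1/c-s>0$.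

\section{The preimages of $z^s$}\label{sec:preimages}

For $n\ge0$ consider the equation
\begin{equation}\label{eq:target}
F_n(e^t,w)=e^{sd^nt},\qquad t\in\mathbb{H}_r,\quad|w|\le\rho .
\end{equation}
For $f=(z^d,w^c)$ its solutions are $w=\omega e^{X_nt}$ with $\omega^{c^n}=1$: there are $c^n$ of them, the exponent $X_n=sd^n/c^n$ lies in $\frac1{bc^n}\mathbb{Z}$, and they agree with $0\in\mathcal{K}$ exactly up to order $X_n$. The general case has the same numerical features.

\begin{proposition}\label{prop:roots}
For each $n\ge0$ there are $c^n$ distinct elements $\psi^{(n)}_1,\dots,\psi^{(n)}_{c^n}$ of $\mathcal{B}$ with the following properties.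
\begin{enumerate}
\item[(a)] $F_n(z,\psi_j^{(n)})=z^{sd^n}$ in $\mathbb{L}$, that is, $f_\diamond^n(\psi_j^{(n)})=z^s$.
\item[(b)] The exponents of $\psi_j^{(n)}$ are positive elements of $\frac1{bq}\mathbb{Z}$ for some integer $q=q_{n,j}\le c^n$.
\item[(c)] The coefficient of $z^\beta$ in $\psi_j^{(n)}$ has modulus at most $\rho\,r^{-\beta}$.
\item[(d)] The series $\psi_j^{(n)}(t)$ define holomorphic functions on $\mathbb{H}_r$. For each $t$ their values are pairwise distinct, lie in $|w|<\rho$, and are all the roots of \eqref{eq:target}; these roots are simple.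
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Number of roots.} For $0<|z|<r$ and $|w|=\rho$ we have $|z|^s<\rho$ by (R1), so $|F_n(z,w)|>|z|^{sd^n}$ by Lemma~\ref{lem:escape}. Also $F_n(0,w)=w^{c^n}$. So $F_n(z,\cdot)$ has no zero on $|w|=\rho$ for any $|z|<r$. By the argument principle its number of zeros in $|w|<\rho$ is a continuous integer-valued function of $z$, hence equal to its value $c^n$ at $z=0$. By Rouch\'e's theorem, \eqref{eq:target} has exactly $c^n$ roots counted with multiplicity, all in $|w|<\rho$.

\emph{Simplicity.} Let $w$ be a multiple root, and put $z_k=e^{d^kt}$, $w_k=F_k(e^t,w)$. The chain rule gives $0=\partial_wF_n(e^t,w)=\prod_{k<n}\partial_wF(z_k,w_k)$. So $\partial_wF(z_k,w_k)=0$ for some $k<n$, and \eqref{eq:crit} at the point $d^kt\in\mathbb{H}_r$ gives $w_k=\gamma_i(d^kt)$ for some $i$. Then $w_n=F_{n-k}(z_k,w_k)=u_{i,n-k}(d^kt)$, and Lemma~\ref{lem:avoid} gives $|w_n|\neq|e^{d^kt}|^{sd^{n-k}}=|e^t|^{sd^n}$. This contradicts \eqref{eq:target}.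

\emph{Global roots.} Near any $t_0$ the implicit function theorem continues the $c^n$ simple roots as $c^n$ distinct holomorphic functions, and by the count these are all the roots. So the solution set of \eqref{eq:target} is a covering of $\mathbb{H}_r$ of degree $c^n$. As $\mathbb{H}_r$ is simply connected, it is the disjoint union of the graphs of $c^n$ holomorphic functions $\psi_j\colon\mathbb{H}_r\to\{|w|<\rho\}$.

\emph{Periodicity.} Since $sb\in\mathbb{Z}$, equation \eqref{eq:target} is unchanged by $t\mapsto t+2\pi ib$. So $t\mapsto\psi_j(t+2\pi ib)$ is again a section of the covering and equals some $\psi_{\pi(j)}$; the map $\pi$ is injective, hence a permutation of $c^n$ indices. If $q\le c^n$ is the length of the cycle of $j$, then $\psi_j$ has period $2\pi ibq$, so $\psi_j(t)=G(e^{t/(bq)})$ with $G$ holomorphic on $0<|\xi|<r^{1/(bq)}$ and bounded by $\rho$. The singularity at $0$ is removable. Letting $\operatorname{Re}t\to-\infty$ in \eqref{eq:target} gives $G(0)^{c^n}=F_n(0,G(0))=0$, so $G(0)=0$.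

\emph{The series.} Let $\psi_j^{(n)}=G(z^{1/(bq)})\in\mathcal{B}$. Its value at $t$ is $\psi_j(t)$; this gives (d), and the series are distinct because the functions are. Property (b) holds by construction. Cauchy's estimate bounds the coefficient of $\xi^{bq\beta}$ in $G$ by $\rho\,(r^{1/(bq)})^{-bq\beta}=\rho\,r^{-\beta}$, which is (c); the unknown integer $q$ cancels. The identity $F_n(\xi^{bq},G(\xi))=\xi^{bqsd^n}$ and the transfer principle give $F_n(z,\psi_j^{(n)})=z^{sd^n}=S^nz^s$, and (a) follows from Lemma~\ref{lem:orders}(i) and the injectivity of $S$.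
\end{proof}

It remains to see that these preimages approximate $\mathcal{K}$. In the quadratic example we followed one inverse branch at each step. In general we factor $F_n(z,w)-z^{sd^n}$ over $\mathbb{L}$: if this quantity has large order at $\phi$, one of its $c^n$ linear factors takes at least its share.

\begin{proposition}\label{prop:shadow}
Let $\phi\in\mathcal{B}$ and $n\ge0$ satisfy $\operatorname{ord}f_\diamond^n(\phi)\ge s$. Then for each $k\le n$ there is $j$ with $\operatorname{ord}(\phi-\psi_j^{(k)})\ge X_k$, and $\phi$ has at most $b\,c^kX_k$ exponents less than $X_k$. The hypothesis holds for $\phi\in\mathcal{K}$ and every $n$, and for $\phi=\psi_i^{(n)}$.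
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:orders}(v) it suffices to treat $k=n$. The germ $\Phi(\zeta,w)=F_n(\zeta^b,w)-\zeta^{bsd^n}$ is holomorphic, since $bs$ is a positive integer, and $\Phi(0,w)=w^{c^n}$. Write $\Phi=UP$ by Weierstrass preparation, with $P$ monic of degree $c^n$ in $w$. Evaluate at $\zeta=z^{1/b}$ and $w=\phi\in\mathcal{B}$. As $U(0,0)\neq0$, we have $\operatorname{ord}U(z^{1/b},\phi)=0$. So by Proposition~\ref{prop:roots}(a) the $c^n$ distinct elements $\psi_j^{(n)}$ are roots of the monic polynomial $P(z^{1/b},\cdot)\in\mathbb{L}[w]$ of degree $c^n$, which is therefore $\prod_j(w-\psi_j^{(n)})$. Taking orders, we get for every $\phi\in\mathcal{B}$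
\begin{equation}\label{eq:factor}
\sum_{j=1}^{c^n}\operatorname{ord}\bigl(\phi-\psi_j^{(n)}\bigr)=\operatorname{ord}\bigl(F_n(z,\phi)-z^{sd^n}\bigr).
\end{equation}
If $\operatorname{ord}f_\diamond^n(\phi)\ge s$, then $\operatorname{ord}F_n(z,\phi)\ge sd^n$ by Lemma~\ref{lem:orders}(i), so the right side is at least $sd^n$, and one of the $c^n$ terms on the left is at least $sd^n/c^n=X_n$. For this $j$, the exponents of $\phi$ below $X_n$ are exponents of $\psi_j^{(n)}$, hence positive multiples of $\frac1{bq}$ with $q\le c^n$; there are at most $bqX_n\le bc^nX_n$ of them. The last sentence follows from Lemma~\ref{lem:orders}(iv), since $1/c>s$, and from Proposition~\ref{prop:roots}(a).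
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $\phi=\sum_ka_kz^{\beta_k}\in\mathcal{K}$. Statement (ii) is contained in Proposition~\ref{prop:shadow}. For (i), fix $k$. Since $c<d$, we have $X_n\to\infty$; choose $n$ with $X_n>\beta_k$, and $j$ with $\operatorname{ord}(\phi-\psi_j^{(n)})\ge X_n$. Then $a_k$ is the coefficient of $z^{\beta_k}$ in $\psi_j^{(n)}$, and Proposition~\ref{prop:roots}(c) gives $|a_k|\le\rho r^{-\beta_k}$.

For the sum, let $\theta\in(0,1)$ and cut the exponents into blocks $[X_m,X_{m+1})$. By (ii) a block contains at most $bc^{m+1}X_{m+1}=bsd^{m+1}\le bd^{m+1}$ exponents, and by (i) each contributes $|a_k|(\theta r)^{\beta_k}\le\rho\theta^{\beta_k}\le\rho\theta^{X_m}$. So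
\begin{equation}\label{eq:block}
\sum_{X_m\le\beta_k<X_{m+1}}|a_k|(\theta r)^{\beta_k}\le\rho\,b\,d^{m+1}\theta^{X_m}.
\end{equation}
Define, with a factor $1/(1-\theta)$ that is needed only in the next section,
\begin{equation}\label{eq:tau}
\tau_l(\theta)=\frac{\rho\,b}{1-\theta}\sum_{m\ge l}d^{m+1}\theta^{X_m},\qquad l\ge0 .
\end{equation}
The series converges, because the ratio of consecutive terms is $d\,\theta^{(d/c-1)X_m}\to0$; hence $\tau_l(\theta)\to0$ as $l\to\infty$. Summing \eqref{eq:block} over $m\ge l$ gives
\begin{equation}\label{eq:tailK}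
\sum_{\beta_k\ge X_l}|a_k|(\theta r)^{\beta_k}\le\tau_l(\theta).
\end{equation}
All exponents of $\phi$ are at least $1/c>s=X_0$. So for $r'=\theta r$ the whole sum $\sum_k|a_k|r'^{\,\beta_k}$ is at most $\tau_0(\theta)$, which does not depend on $\phi$. \qed

\begin{remark}
Since $c^mX_m=sd^m=s(X_m/s)^\kappa$ with $\kappa=\log d/\log(d/c)$, statement (ii) says that the number of exponents below $X_m$ grows at most polynomially in $X_m$. This is why no radius is lost between (i) and the final bound.
\end{remark}

\begin{remark}[Use of the hypotheses]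
The inequality $c<d$ enters in Lemma~\ref{lem:orders}(iii), in the first condition of (R1), and in $X_n\to\infty$; Example~\ref{ex:conj} shows that it is necessary. The inequality $c\ge2$ gives the invariant bidisc and the second bound of Lemma~\ref{lem:escape}. The condition $h(0,0)=0$ is not used in the proofs: only $\operatorname{ord}(zh(z,\phi))\ge1$ and the bound $M$ are. The rationality of $s$ makes $z^s$ an element of $\mathbb{L}$ and equation \eqref{eq:target} periodic in $t$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}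

The invariance of $\{|z|<r,\ |w|\le\rho\}$ was shown in Section~\ref{sec:target}. For the rest we must pass from closeness in $\mathbb{L}$ to closeness of values, for elements of $\mathcal{K}$ and for their approximants alike. Say that $\eta\in\mathcal{B}$ has \emph{level} $n\in\mathbb{N}\cup\{\infty\}$ if $n<\infty$ and $\eta=\psi_j^{(n)}$ for some $j$, or if $n=\infty$ and $\eta\in\mathcal{K}$.

\begin{lemma}\label{lem:tail}
Let $\theta\in(0,1)$ and let $l\ge0$ be an integer. If $\eta,\eta'$ have levels $\ge l$ and $\operatorname{ord}(\eta-\eta')\ge X_l$, then $|\eta(t)-\eta'(t)|\le2\tau_l(\theta)$ whenever $|e^t|\le\theta r$.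
\end{lemma}

\begin{proof}
The terms of exponent $<X_l$ cancel, so it suffices to show that the tail bound \eqref{eq:tailK} holds for every $\eta$ of level $n\ge l$. For $n=\infty$ it is proved. Let $\eta=\psi_j^{(n)}$. For $l\le m<n$ the block estimate \eqref{eq:block} holds for $\eta$, by Proposition~\ref{prop:roots}(c) and the count in Proposition~\ref{prop:shadow} with $k=m+1\le n$. The exponents $\ge X_n$ lie in $\frac1{bq}\mathbb{Z}$ with $q\le c^n$, so they contribute at most
\[
\rho\,\theta^{X_n}\sum_{\nu\ge0}\theta^{\nu/(bq)}=\frac{\rho\,\theta^{X_n}}{1-\theta^{1/(bq)}}\le\frac{\rho\,bq\,\theta^{X_n}}{1-\theta}\le\frac{\rho\,b}{1-\theta}\,d^{n+1}\theta^{X_n}.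
\]
Here we used $1-\theta^x\ge x(1-\theta)$ for $x\in[0,1]$, which holds because the convex function $\theta^x$ lies below its chord. These bounds are at most the terms $m=l,\dots,n$ of \eqref{eq:tau}.
\end{proof}

For $\phi\in\mathcal{K}$, Proposition~\ref{prop:shadow} provides \emph{approximants} $\phi^{(n)}\in\{\psi^{(n)}_1,\dots,\psi^{(n)}_{c^n}\}$ with $\operatorname{ord}(\phi-\phi^{(n)})\ge X_n$. By Lemma~\ref{lem:tail}, $\phi^{(n)}(t)\to\phi(t)$ uniformly on $\mathbb{H}_{\theta r}$ for each $\theta<1$, hence locally uniformly on $\mathbb{H}_r$.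

\subsection*{Evaluation takes values in $K_t$}
Let $\phi\in\mathcal{K}$, $t\in\mathbb{H}_r$ and $k\le n$. Then $|F_k(e^t,\phi^{(n)}(t))|\le|e^t|^{sd^k}$: otherwise Lemma~\ref{lem:escape}, applied at the point $f^k(e^t,\phi^{(n)}(t))$, would give $|F_n(e^t,\phi^{(n)}(t))|>|e^t|^{sd^n}$, against \eqref{eq:target}. Also $|\phi^{(n)}(t)|<\rho$. Letting $n\to\infty$ with $k$ fixed, we get $\phi(t)\in K_t$.

\subsection*{Injectivity}
Let $\phi\neq\phi'$ in $\mathcal{K}$ and $\beta=\operatorname{ord}(\phi-\phi')$. If $X_n>\beta$, then $\phi^{(n)}\neq\phi'^{(n)}$, since equality would give $\operatorname{ord}(\phi-\phi')\ge X_n$. By Proposition~\ref{prop:roots}(d), the function $\phi^{(n)}(t)-\phi'^{(n)}(t)$ then has no zero on $\mathbb{H}_r$. By Hurwitz's theorem, a locally uniform limit of zero-free holomorphic functions on a connected open set is zero-free or identically zero. To exclude the second case write $\phi-\phi'=az^\beta+\sum_{\beta'>\beta}a_{\beta'}z^{\beta'}$ with $a\neq0$. Fix $r'<r$. On $\mathbb{H}_{r'}$ the terms of $\sum_{\beta'>\beta}a_{\beta'}e^{(\beta'-\beta)t}$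 are dominated by $|a_{\beta'}|r'^{\,\beta'-\beta}$, which is summable by Theorem~\ref{thm:A}, and each term tends to $0$ as $\operatorname{Re}t\to-\infty$. So $e^{-\beta t}(\phi(t)-\phi'(t))\to a\neq0$. Hence $\phi(t)\neq\phi'(t)$ for all $t\in\mathbb{H}_r$.

\subsection*{Surjectivity}
Let $w\in K_t$ and $z=e^t$. We first show that $w$ is a limit of roots of \eqref{eq:target}, by a complex version of \eqref{eq:factor}. The role of the unit $U$ is played by
\[
Q(v)=\frac{F_n(z,v)-e^{sd^nt}}{\prod_j\bigl(v-\psi_j^{(n)}(t)\bigr)},
\]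
which is holomorphic near $|v|\le\rho$ and zero-free there by Proposition~\ref{prop:roots}(d). We need a lower bound for $|Q|$ whose $c^n$-th root does not degenerate. On $|v|=\rho$, Lemma~\ref{lem:escape} gives $|F_n(z,v)|\ge(\rho/2)^{c^n}$, and (R1) gives $|z|^{sd^n}\le(\rho/4)^{d^n}\le(\rho/4)^{c^n}\le\frac12(\rho/2)^{c^n}$. Each factor of the denominator has modulus at most $2\rho\le1$. So $|Q|\ge\frac12(\rho/2)^{c^n}$ on $|v|=\rho$, and by the maximum principle for $1/Q$ also on $|v|\le\rho$. Since $w\in K_t$, we have $|F_n(z,w)-e^{sd^nt}|\le2|z|^{sd^n}$. Therefore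
\[
\prod_j\bigl|w-\psi_j^{(n)}(t)\bigr|\le4\,|z|^{sd^n}(2/\rho)^{c^n},\qquad \min_j\bigl|w-\psi_j^{(n)}(t)\bigr|\le4^{c^{-n}}\,\frac2\rho\,|z|^{X_n}\longrightarrow0 .
\]
So there are $\eta_n\in\{\psi_1^{(n)},\dots,\psi_{c^n}^{(n)}\}$ with $\eta_n(t)\to w$.

Next we extract a limit in $\mathbb{L}$. By Proposition~\ref{prop:shadow}, for $n\ge k$ the element $\eta_n$ lies in one of the $c^k$ closed balls $\{\operatorname{ord}(\,\cdot-\psi_i^{(k)})\ge X_k\}$. Choosing successively for $k=0,1,2,\dots$ a ball that contains infinitely many of the terms retained so far, and taking the diagonal sequence, we obtain $n_1<n_2<\cdots$, indices $i_k$ and integers $l(k)$ with $\operatorname{ord}(\eta_{n_l}-\psi_{i_k}^{(k)})\ge X_k$ and $n_l\ge k$ for $l\ge l(k)$. The sequence $(\eta_{n_l})$ is Cauchy; let $\phi\in\mathbb{L}$ be its limit. It lies in each of the chosen closed balls, so $\operatorname{ord}(\eta_{n_l}-\phi)\ge X_k$ for $l\ge l(k)$. By Lemma~\ref{lem:orders}(v), $\operatorname{ord}f_\diamond^k(\eta_n)\ge s$ for $k\le n$. The case $k=0$ gives $\phi\in\mathcal{B}$,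 and by continuity of $f_\diamond$ we get $\operatorname{ord}f_\diamond^k(\phi)\ge s$ for all $k$, so $\phi\in\mathcal{K}$. Lemma~\ref{lem:tail} with $\theta=|z|/r$ gives $|\eta_{n_l}(t)-\phi(t)|\le2\tau_k(\theta)$ for $l\ge l(k)$. Letting $l\to\infty$ and then $k\to\infty$, we obtain $w=\phi(t)$.

\subsection*{Compactness and continuity}
By Lemma~\ref{lem:orders}(ii) and (iv), $\mathcal{K}$ is a closed subset of $\{\operatorname{ord}\ge1/c\}$, which is closed in the complete field $\mathbb{L}$. By Proposition~\ref{prop:shadow} it is covered, for each $n$, by $c^n$ balls of radius $e^{-X_n}\to0$. A complete and totally bounded metric space is compact. If $\phi,\phi'\in\mathcal{K}$ and $\operatorname{ord}(\phi-\phi')\ge X_k$, then $|\phi(t)-\phi'(t)|\le2\tau_k(|e^t|/r)$ by Lemma~\ref{lem:tail}, so evaluation at $t$ is continuous. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism. This proves (i).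

\subsection*{The dichotomy}
Let $0<|z|<r$, $|w|\le\rho$, and choose $t$ with $z=e^t$. Suppose first that $|w_n|\le|z_n|^s$ for all $n$. This says $w\in K_t$, so $w=\phi(t)$ with $\phi\in\mathcal{K}$ by (i), and (a) holds. Conversely, if (a) holds, then these inequalities hold because $\phi(t)\in K_t$. They give $\log|w_n|/\log|z_n|\ge s$ whenever $w_n\neq0$, which excludes (b). In the remaining case $|w_k|>|z_k|^s$ for some $k$, so (a) fails. Lemma~\ref{lem:escape} at $(z_k,w_k)$ gives $(|w_k|/2)^{c^{n-k}}\le|w_n|\le\rho<1$ for $n\ge k$, so $w_n\neq0$ and $0<-\log|w_n|\le c^{n-k}\log(2/|w_k|)$. Since $-\log|z_n|=d^n\log(1/|z|)$, the quotient $\log|w_n|/\log|z_n|$ is $O((c/d)^n)$, and (b) holds. \qed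

\begin{thebibliography}{1}
\bibitem{DFR} Romain Dujardin, Charles Favre, Matteo Ruggiero, \emph{Polynomial skew products with small relative degree}, arXiv:2507.09197 (2025).
\end{thebibliography}
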